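# Weak $L^1$-estimates for weakly differentially subordinated martingales in UMD spaces

## 1. Two theorems

Throughout, $X\neq 0$ is a real Banach space, and every filtered probability space $(\Omega,\mathcal F,(\mathcal F_t)_{t\ge0},\mathbb P)$ satisfies the usual conditions. For an $X$-valued process $N$ write $N^*_t=\sup_{0\le s\le t}\|N_s\|$ and $N^*_\infty=\sup_{s\ge0}\|N_s\|$. We write $\widetilde M\ll M$ when $\widetilde M$ is weakly differentially subordinated to $M$. This notion, the UMD property, and the decomposition $M=M^c+M^q+M^a$ are defined in Section 2, as are the three constants in the next statement: $\beta=\beta_{2,X}\ge1$ is the UMD$_2$ constant of $X$, $c=c_{2,X}$ is the constant of the $L^2$-inequality (2.2), and $C=C_X\ge 0$ is the constant of the weak-type inequality (2.3).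

**Theorem A.** Let $X$ be UMD, let $M_\infty\in L^1(\Omega;X)$ and $M_t=\mathbb E(M_\infty|\mathcal F_t)$, and let $\widetilde M$ be an $X$-valued local martingale with $\widetilde M\ll M$. Then for all $\lambda>0$
$$\lambda\,\mathbb P(\widetilde M^*_\infty>5\lambda)\le D_X\,\mathbb E\|M_\infty\|,\qquad D_X=6+5C+16c^2(2C+1)+\beta^4(3+\beta)^2(12C+16).$$
Hence $\lambda\,\mathbb P(\widetilde M^*_\infty>\lambda)\le5D_X\,\mathbb E\|M_\infty\|$ for all $\lambda>0$. Each of $\widetilde M^c,\widetilde M^q,\widetilde M^a$ separately satisfies such an estimate.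

**Theorem B.** For a Banach space $X\ne0$ the following are equivalent:

1. (i) $X$ is UMD;
2. (ii) there is a constant $W$ such that $\lambda\,\mathbb P(\widetilde M^*_\infty>\lambda)\le W\,\mathbb E\|M_\infty\|$ for all $\lambda>0$, every filtered probability space, every martingale $M$ closed by $M_\infty\in L^1(\Omega;X)$, and every local martingale $\widetilde M\ll M$;
3. (iii) the same estimate holds with some constant $W$ merely for $\pm1$-transforms of finite Paley–Walsh martingales.

In case (iii), $\beta_{2,X}\le363\,W$. Moreover, for UMD $X$ and $\widetilde M\ll M$: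

- if $M$ is a martingale (not necessarily closed), $\lambda\,\mathbb P(\widetilde M^*_\infty>\lambda)\le5D_X\sup_t\mathbb E\|M_t\|$;
- if $M$ is a local martingale and $\tau_n\uparrow\infty$ are stopping times such that each $M^{\tau_n}$ is a closed martingale, $\lambda\,\mathbb P(\widetilde M^*_\infty>\lambda)\le5D_X\liminf_n\mathbb E\|M_{\tau_n}\|$;
- $\mathbb E(\widetilde M^*_\infty)^p\le\frac{(5D_X)^p}{1-p}(\mathbb E\|M_\infty\|)^p$ for $0<p<1$ and closed $M$.

In plain words: $\widetilde M$ moves less than $M$ in every direction $x^*$, and $X$ is a space where martingale transforms are bounded on $L^2$. The theorem says that the size of $M$ in $L^1$ controls the tail of the largest value of $\widetilde M$, with a constant that sees only $X$. The problem whether such an estimate holds is taken from Ivan Yaroslavtsev, "On the martingale decompositions of Gundy, Meyer, and Yoeurp in infinite dimensions", arXiv:1712.00401 (2017).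

## 2. UMD, weak subordination, and three kinds of martingales

**Definition (UMD).** $X$ is a UMD space if for some (equivalently, all) $p\in(1,\infty)$ there is a constant $\beta$ such that
$$\mathbb E\Bigl\|\sum_{n=1}^N\varepsilon_nd_n\Bigr\|^p\le\beta^p\,\mathbb E\Bigl\|\sum_{n=1}^Nd_n\Bigr\|^p\tag{2.1}$$
for every $X$-valued $L^p$-martingale difference sequence $(d_n)$, all signs $\varepsilon_n\in\{-1,1\}$ and all $N\ge1$. The least such $\beta$ is $\beta_{p,X}$.

Taking all $\varepsilon_n=1$ shows $\beta_{p,X}\ge1$. If $X$ is a Hilbert space and $p=2$, martingale differences are orthogonal in $L^2(\Omega;X)$, both sides of (2.1) equal $\sum\mathbb E\|d_n\|^2$, and $\beta_{2,X}=1$. We shall use that UMD spaces are reflexive, and hence have the Radon–Nikodým property (RNP): if $\nu$ is a finite measure and $\mu$ is a countably additive $X$-valued measure with $\|\mu(B)\|\le\nu(B)$ for all $B$, then $\mu=\varphi\,\nu$ for some strongly measurable $\varphi$ with $\|\varphi\|\le1$ $\nu$-a.e.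

**Definition (Paley–Walsh martingale).** Let $r_1,\dots,r_N$ be independent Rademacher variables (uniform on $\{-1,1\}$). A finite Paley–Walsh martingale is $f_n=\sum_{k\le n}d_k$, $0\le n\le N$, with $f_0=0$ and $d_k=r_kv_k(r_1,\dots,r_{k-1})$, $v_k$ being $X$-valued. Its $\pm1$-transforms are $g_n=\sum_{k\le n}\varepsilon_kd_k$ with fixed signs $\varepsilon_k$. Condition (iii) of Theorem B reads $\lambda\,\mathbb P(\max_n\|g_n\|>\lambda)\le W\,\mathbb E\|f_N\|$.

**Definition (weak differential subordination).** For $X$-valued local martingales on the same filtered space, $\widetilde M\ll M$ means: for each $x^*\in X^*$ and each $t\ge s\ge0$, a.s.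
$$|\langle\widetilde M_0,x^*\rangle|\le|\langle M_0,x^*\rangle|,\qquad[\langle\widetilde M,x^*\rangle]_t-[\langle\widetilde M,x^*\rangle]_s\le[\langle M,x^*\rangle]_t-[\langle M,x^*\rangle]_s,$$
where $[\cdot]$ is the quadratic variation.

*Example.* Suppose $M$ and $\widetilde M$ are constant between integer times, with jumps $d_n$ and $\tilde d_n$ at time $n$, and vanish at $0$. Then the quadratic variation of $\langle M,x^*\rangle$ increases by $\langle d_n,x^*\rangle^2$ at time $n$, so $\widetilde M\ll M$ says $|\langle\tilde d_n,x^*\rangle|\le|\langle d_n,x^*\rangle|$ for all $n$ and $x^*$. Lemma 1 below shows that this means $\tilde d_n=a_nd_n$ with random $a_n\in[-1,1]$. In particular a rotation of the increments in $\mathbb R^2$ by a right angle, although it preserves norms, is not allowed. On the other hand $a_n$ need not be predictable: it may depend on the outcome at time $n$ itself. This freedom is the source of the main difficulty.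

A local martingale is càdlàg by convention. A stopping time $T>0$ is predictable if it is announced by stopping times strictly before it, as $T=1$ is announced by $1-\frac1n$. A stopping time $S$ is totally inaccessible if $\mathbb P(S=T<\infty)=0$ for every predictable $T$.

**Definition (three kinds of martingales).** An $X$-valued local martingale $M$ is purely discontinuous (p.d.) if $\langle M,x^*\rangle$ is p.d. for every $x^*$. It is quasi-left continuous if $\Delta M_T=0$ a.s. on $\{T<\infty\}$ for every predictable $T$. It has accessible jumps if $\Delta M_T=0$ a.s. on $\{T<\infty\}$ for every totally inaccessible $T$.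

*Example.* Let $W$ be a Brownian motion, $P$ a standard Poisson process and $r$ a Rademacher variable, all independent. In the (completed, right-continuous) filtration generated by $W$, $P$ and $r1_{\{t\ge1\}}$, consider $M_t=W_t+(P_t-t)+r1_{\{t\ge1\}}$. The three summands are continuous, p.d. and quasi-left continuous (the jump times of $P$ are totally inaccessible), and p.d. with an accessible jump (at the predictable time $1$).

We rely on two known results for UMD $X$, which we recall without proof.

(a) Let $p\in(1,\infty)$ and let $M,\widetilde M$ be $L^p$-bounded $X$-valued martingales with $\widetilde M\ll M$. Then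
$$(\mathbb E\|\widetilde M_\infty\|^p)^{1/p}\le c_{p,X}(\mathbb E\|M_\infty\|^p)^{1/p},\qquad c_{p,X}=\beta_{p,X}^2(\beta_{p,X}+1).\tag{2.2}$$

(b) Every $X$-valued local martingale has the canonical decomposition $M=M^c+M^q+M^a$: here $M^c$ is a continuous local martingale with $M^c_0=M_0$; $M^q$ is a p.d. quasi-left continuous local martingale with $M^q_0=0$; $M^a$ is a p.d. local martingale with accessible jumps and $M^a_0=0$. There is a constant $C_X$ depending only on $X$ such that for every filtered space, every $X$-valued martingale $M$, all $t\ge0$, $\lambda>0$ and $i\in\{c,q,a\}$,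
$$\lambda\,\mathbb P((M^i)^*_t>\lambda)\le C_X\,\mathbb E\|M_t\|.\tag{2.3}$$

So (a) controls $\widetilde M$ by $M$ for $p>1$, and (b) controls the three parts of $M$ itself at $p=1$. Theorem A is the $p=1$ counterpart of (a), and its proof splits along the decomposition in (b).

## 3. The martingale $\prod_k(1+r_k)$: why weak $L^1$, and why UMD

Take $X=\mathbb R$ and $f_n=\prod_{k\le n}(1+r_k)$, $0\le n\le N$, so $f_0=1$, $d_k=f_{k-1}r_k$ and $\mathbb E|f_N|=1$. Let $g_n=\sum_{k\le n}(-1)^kd_k$. On $A_j=\{r_1=\dots=r_j=1,\ r_{j+1}=-1\}$, $0\le j<N$, we have $d_k=2^{k-1}$ for $k\le j$, $d_{j+1}=-2^j$, and $d_k=0$ afterwards. Hence on $A_j$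
$$g_N=\sum_{k=1}^j(-1)^k2^{k-1}+(-2)^j=\frac{(-2)^j-1}3+(-2)^j=\frac{4(-2)^j-1}3,\qquad|g_N|\ge\frac{4\cdot2^j-1}3\ge2^j.$$
Since $\mathbb P(A_j)=2^{-j-1}$,
$$\mathbb E|g_N|\ge\sum_{j=0}^{N-1}2^j2^{-j-1}=\frac N2,\qquad\mathbb E|f_N|=1.\tag{3.1}$$
So already for $X=\mathbb R$ one cannot have $\mathbb E|\widetilde M_\infty|\lesssim\mathbb E|M_\infty|$. A tail estimate is what one can ask for at $p=1$.

The same computation shows by hand that $\ell^1$ fails condition (iii) of Theorem B. Let $Y=L^1(\{-1,1\}^N)$ with the uniform probability, and let $\rho_1,\dots,\rho_N\in Y$ be the coordinate functions. Put $F_n=\prod_{k\le n}(1+r_k\rho_k)$ and $D_k=r_k\cdot\rho_kF_{k-1}$. Then $F_N-1=\sum_kD_k$ is a $Y$-valued Paley–Walsh martingale. For each fixed value of $(r_k)$ the variables $(r_k\rho_k)_k$ are again independent Rademacher variables, so $\|F_N\|_Y=1$, $\|F_N-1\|_Y\le2$, and by (3.1) $\|\sum_k(-1)^kD_k\|_Y\ge\frac N2$ at every point. Condition (iii) with $\lambda<N/2$ gives $\lambda\le2W$, hence $W\ge N/4$. As $Y$ is isometric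 to $\ell^1_{2^N}\subset\ell^1$ and $N$ is arbitrary, no $W$ works for $\ell^1$.

## 4. Continuous real martingales: stop at level $\lambda$, then use $L^2$

Let $X=\mathbb R$, let $M$ be continuous and closed by $M_\infty$, with $M_0=0$, and let $\widetilde M\ll M$ be continuous. Put $K=\mathbb E|M_\infty|$. We use an elementary bound that returns several times. For $Y\ge0$ and $\lambda>0$,
$$s\,\mathbb P(Y>s)\le L\ (s>0)\ \Longrightarrow\ \mathbb E(Y\wedge\lambda)^2=\int_0^\lambda2s\,\mathbb P(Y>s)\,ds\le2L\lambda;\qquad\mathbb EY\le L\ \Longrightarrow\ \mathbb E(Y\wedge\lambda)^2\le\lambda L.\tag{4.1}$$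
Let $\tau=\inf\{t:|M_t|>\lambda\}$. By Doob, $s\,\mathbb P(M^*_\infty>s)\le K$. By continuity $|M^\tau|\le M^*_\infty\wedge\lambda$, so $\mathbb E M_\tau^2\le2K\lambda$. Since $[\widetilde M]_\tau\le[M]_\tau$, the process $\widetilde M^\tau$ is an $L^2$-martingale with $\mathbb E\widetilde M_\tau^2=\mathbb E[\widetilde M]_\tau\le\mathbb E[M]_\tau=\mathbb EM_\tau^2\le2K\lambda$. On $\{\tau=\infty\}$ we have $\widetilde M=\widetilde M^\tau$, so Doob's inequality gives
$$\lambda\,\mathbb P(\widetilde M^*_\infty>\lambda)\le\lambda\,\mathbb P(\tau<\infty)+\lambda\,\frac{2K\lambda}{\lambda^2}\le3K.$$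
In a UMD space (2.2) replaces the identity between $\mathbb Em_\infty^2$ and $\mathbb E[m]_\infty$. So continuous paths cost nothing new. The whole matter is the jumps.

## 5. The overshoot, and a two-valued jump where $L^2$-comparison breaks

With jumps, $M^\tau$ is no longer bounded by $\lambda$. Here is a family to keep in mind. Let $0<p<\frac12$, $X=\mathbb R$, $\lambda=1$,
$$d=\begin{cases}1&\text{with probability }1-p,\\-\frac{1-p}p&\text{with probability }p,\end{cases}\qquad M_t=d\,1_{\{t\ge1\}},$$
with $\mathcal F_t$ trivial (up to null sets) for $t<1$ and $\mathcal F_t=\mathcal F_1$ for $t\ge1$. Then $\mathbb Ed=0$, $K=\mathbb E|d|=2(1-p)\le2$. As $\frac{1-p}p>1$, the time $\tau=\inf\{t:|M_t|>1\}$ equals $1$ when $d<0$ and $\infty$ when $d=1$. So $M^\tau=M$ and $\mathbb EM_\tau^2=(1-p)+\frac{(1-p)^2}p=\frac{1-p}p$, which is unbounded as $p\to0$ although $K\le2$. The step $\mathbb EM_\tau^2\lesssim K\lambda$ of Section 4 is lost.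

The natural repair is to cut out the jump at time $\tau$ and restore the martingale property by a compensator. Let $J_t=\Delta M_\tau1_{\{\tau\le t\}}$ (suppose $\tau>0$), let $A$ be the compensator of $J$, and consider
$$N=M^\tau-J+A,\qquad\widetilde N=\widetilde M^\tau-\widetilde J+\widetilde A.$$
Now $N$ is $A$ plus something bounded by $\lambda$. If $A$ and $\widetilde A$ are continuous, then $\Delta N=\Delta M1_{[0,\tau)}$ and $\Delta\widetilde N=\Delta\widetilde M1_{[0,\tau)}$, and for purely discontinuous processes $\widetilde N\ll N$ persists. This will settle the quasi-left continuous part.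

If $\tau$ can occur at a predictable time, $A$ and $\widetilde A$ jump, and the repair fails at exactly this point. In the family above let $s$ be a Rademacher variable independent of $d$ (and $\mathcal F_1$-measurable), and let $a=s$ on $\{d=1\}$, $a=0$ on $\{d<0\}$. Then $\mathbb E(ad)=0$ and $\widetilde M_t=ad\,1_{\{t\ge1\}}$ is a martingale with $\widetilde M\ll M$. Put $z=d1_{\{1<\tau\}}=1_{\{d=1\}}$ and $y=az=s1_{\{d=1\}}$. Here $J_t=d1_{\{d<0\}}1_{\{t\ge1\}}$, so $A_t=-(1-p)1_{\{t\ge1\}}=-\mathbb Ez\,1_{\{t\ge1\}}$, while $\widetilde J=\widetilde A=0$, and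
$$N_1=z-\mathbb Ez,\qquad\widetilde N_1=y-\mathbb Ey=y.$$
On $\{d=1\}$ we get $|N_1|=p$ but $|\widetilde N_1|=1$: subordination is lost. Worse, $\mathbb E\widetilde N_1^2=1-p$ and $\mathbb EN_1^2=p(1-p)$, so no inequality $\mathbb E\widetilde N_1^2\le\mathrm{const}\cdot\mathbb EN_1^2$ can hold for all $p$.

If $a$ were measurable with respect to the information just before the jump, we would have $y-\mathbb E^-y=a(z-\mathbb E^-z)$ and no problem. The problem is the non-predictable coefficient. The example also suggests what is missing on the right: besides $z-\mathbb E^-z$, one should allow $\|\mathbb E^-z\|$ (here $\mathbb Ez=1-p$). The idea is therefore as follows.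

To compare $\sum_j(y_j-\mathbb E_j^-y_j)$ with $z_j$, first insert random signs by UMD, then remove the conditional expectations of the $y_j$ by Stein's inequality. In $\sum r_jy_j$ the coefficients $a_j$ can be removed pointwise by the contraction principle, with no measurability needed. In $\sum r_jz_j$ put the conditional expectations back, at the cost of $\sum_j\|\mathbb E_j^-z_j\|$. This cost is affordable because $\mathbb E_j^-z_j$ will be minus a jump of $A$, and the total variation of $A$ is controlled by $\mathbb E\|\Delta M_\tau\|\lesssim K$. Lemma 3 makes this precise.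

## 6. Facts from stochastic calculus

$\mathcal F_\infty=\bigvee_t\mathcal F_t$, and $\mathcal F_T\subset\mathcal F_\infty$ for every stopping time $T$. Replacing $M_\infty$ by $\mathbb E(M_\infty|\mathcal F_\infty)$ changes no $M_t$ and does not increase $\mathbb E\|M_\infty\|$, so we assume $M_\infty$ is $\mathcal F_\infty$-measurable. Equalities of processes are up to indistinguishability. The graph of $T$ is $[T]=\{(\omega,t):t=T(\omega)<\infty\}$. The following facts are standard (Jacod–Shiryaev, *Limit Theorems for Stochastic Processes*, Ch. I).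

**(F1)** For a real local martingale $m$ with continuous martingale part $m^c$, $[m]_t-[m]_s=[m^c]_t-[m^c]_s+\sum_{s<u\le t}|\Delta m_u|^2$; in particular $\Delta[m]_t=|\Delta m_t|^2$ for $t>0$. If $m$ is p.d. and $m_0=0$, then $[m]_t=\sum_{u\le t}|\Delta m_u|^2$. Local martingales of locally finite variation null at $0$ are p.d.; stopped p.d. local martingales and sums of p.d. local martingales are p.d. If $m$ is an $L^2$-bounded martingale with $m_0=0$, then $\mathbb Em_\infty^2=\mathbb E[m]_\infty$.

**(F2)** The jump times of finitely many càdlàg adapted processes are exhausted by countably many predictable times $T_k>0$ and totally inaccessible times $S_k$, all with pairwise disjoint graphs.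

**(F3)** If $T>0$ is predictable and $N$ is a uniformly integrable martingale closed by $N_\infty\in L^1(\mathcal F_\infty)$, then $\mathbb E(N_\infty|\mathcal F_{T-})=N_{T-}$, with $N_{\infty-}=N_\infty$; hence $\mathbb E(\Delta N_T1_{\{T<\infty\}}|\mathcal F_{T-})=0$. For vector-valued $N$ apply functionals. Conversely, if $T>0$ is predictable, $h\in L^1(\mathcal F_T;X)$ and $\mathbb E(h1_{\{T<\infty\}}|\mathcal F_{T-})=0$, then $h1_{\{T\le t\}}$ is a martingale: for $F\in\mathcal F_s$, $s<t$, the set $F\cap\{s<T\le t\}$ lies in $\mathcal F_{T-}$, so $\mathbb E[h1_F1_{\{s<T\le t\}}]=0$.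

**(F4)** Let $S,T$ be stopping times. If $F\in\mathcal F_S$, then $F\cap\{S<T\}\in\mathcal F_{T-}$. If $F\in\mathcal F_\infty$, then $F\cap\{T=\infty\}\in\mathcal F_{T-}$ (for $F\in\mathcal F_s$ it is $\bigcap_{n\ge s}(F\cap\{n<T\})$; then use a monotone class argument). Consequently, if $S\le T$ everywhere and $S<T$ on $\{S<\infty\}$, then $\mathcal F_S\subset\mathcal F_{T-}$: for $F\in\mathcal F_S$ write $F=(F\cap\{S<T\})\cup(F\cap\{S=\infty\})$, and note $F\cap\{S=\infty\}=(F\cap\{S=\infty\})\cap\{T=\infty\}$. If $H$ is predictable, $H_T1_{\{T<\infty\}}$ is $\mathcal F_{T-}$-measurable. If $T$ is predictable and $Y$ is $\mathcal F_{T-}$-measurable, then $Y1_{[T,\infty)}$ is predictable: for $Y=1_F$ it is $1_{[T_F,\infty)}$, where $T_F$ ($=T$ on $F$, $=\infty$ off $F$) is predictable; then approximate.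

**(F5)** If a predictable set contains the graph of its debut, the debut is a predictable time. A predictable time $\sigma>0$ has an announcing sequence of finite stopping times $\sigma_n\uparrow\sigma$ with $\sigma_n<\sigma$ a.s. (replace $\sigma_n$ by $\sigma_n\wedge n$).

We also use Doob's inequalities for the submartingale $\|N\|$: for a martingale closed by $N_\infty$, $s\,\mathbb P(N^*_\infty>s)\le\mathbb E\|N_\infty\|$ and $\mathbb E(N^*_\infty)^2\le4\,\mathbb E\|N_\infty\|^2$.

## 7. Jumps and continuous parts under subordination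

**Lemma 1.** Let $X$ be UMD and $\widetilde M\ll M$ local martingales.

1. Almost surely $\|\widetilde M_0\|\le\|M_0\|$, and for all $t>0$ there is $a_t\in[-1,1]$ with $\Delta\widetilde M_t=a_t\Delta M_t$.
2. $\widetilde M^c\ll M^c$.
3. There are predictable times $T_k>0$ with disjoint graphs such that, with $\mathcal A=\bigcup_k[T_k]$, $\Delta M^a=\Delta M1_{\mathcal A}$ and $\Delta M^q=\Delta M1_{\mathcal A^c}$, and likewise for $\widetilde M$. In particular $\Delta\widetilde M^i_t=a_t\Delta M^i_t$ for $i\in\{q,a\}$.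

*Proof.*

**Step 1: one null set for all functionals.** The definition of $\ll$ has a null set for each $x^*,s,t$; we reduce to countably many. By right-continuity $M,\widetilde M$ a.s. take values in a separable closed subspace $X_0$. It is reflexive, so $X_0^*$ is separable. By Hahn–Banach choose a countable $D\subset X^*$ whose restrictions to $X_0$ are dense in $X_0^*$. Outside a null set the inequalities defining $\ll$ hold for all $x^*\in D$ and all rational $s\le t$, hence by right-continuity for all $s\le t$.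

**Step 2: proof of part 1.** We read off the jumps. Let $s\uparrow t$ and use $\Delta[m]_t=|\Delta m_t|^2$: we get $|\langle\Delta\widetilde M_t,x^*\rangle|\le|\langle\Delta M_t,x^*\rangle|$ for all $t>0$, $x^*\in D$, and by density for all $x^*\in X^*$. In the same way $|\langle\widetilde M_0,x^*\rangle|\le|\langle M_0,x^*\rangle|$ for all $x^*$, which gives $\|\widetilde M_0\|\le\|M_0\|$. Let $v=\Delta M_t$, $\tilde v=\Delta\widetilde M_t$. Every functional annihilating $v$ annihilates $\tilde v$, so $\tilde v=av$. If $v\ne0$, testing with $x^*$ such that $\langle v,x^*\rangle\ne0$ gives $|a|\le1$; if $v=0$, take $a=0$. No measurability of $a_t$ is claimed or used.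

**Step 3: proof of part 2.** We isolate the atomless part of the quadratic variation. $\langle M^c,x^*\rangle-\langle M_0,x^*\rangle$ is the continuous martingale part of $\langle M,x^*\rangle$, because the rest, $\langle M^q+M^a,x^*\rangle$, is p.d. By (F1), $d[\langle M^c,x^*\rangle]$ is the atomless part of the measure $d[\langle M,x^*\rangle]$ on $(0,\infty)$; the same for $\widetilde M$. An inequality $\mu\le\nu$ between measures passes to atomless parts: remove from each set the countably many atoms of both. Also $M^c_0=M_0$ and $\widetilde M^c_0=\widetilde M_0$.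

**Step 4: proof of part 3.** We sort the jumps by time. Take $T_k,S_k$ as in (F2), exhausting the jumps of $M,M^q,M^a,\widetilde M,\widetilde M^q,\widetilde M^a$ simultaneously. At $T_k$ we have $\Delta M^q=0$, so $\Delta M=\Delta M^a$. At $S_k$ we have $\Delta M^a=0$, so $\Delta M=\Delta M^q$. The same holds for $\widetilde M$. Elsewhere nothing jumps. $\square$

## 8. Maximal $L^2$-bound under subordination

**Lemma 2.** Let $X$ be UMD, $N$ an $L^2$-bounded $X$-valued martingale and $\widetilde N\ll N$ a local martingale. Then $\mathbb E(\widetilde N^*_\infty)^2\le4c^2\,\mathbb E\|N_\infty\|^2$.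

*Proof.* To apply (2.2) we must first know that $\widetilde N$, suitably stopped, is an $L^2$-bounded martingale. Let $\rho_n=\inf\{t:\|\widetilde N_t\|>n\}\uparrow\infty$. Before $\rho_n$ the norm is at most $n$, at time $0$ it is at most $\|N_0\|$, and the jump at $\rho_n$ has norm at most $\|\Delta N_{\rho_n}\|\le2N^*_\infty$ by Lemma 1. So $\sup_t\|\widetilde N_{t\wedge\rho_n}\|\le n+\|N_0\|+2N^*_\infty\in L^2$. A local martingale dominated by an $L^2$-variable is an $L^2$-bounded martingale, and $\widetilde N^{\rho_n}\ll N^{\rho_n}$. By (2.2), $\mathbb E\|\widetilde N_{\rho_n}\|^2\le c^2\mathbb E\|N_{\rho_n}\|^2\le c^2\mathbb E\|N_\infty\|^2$. Apply Doob's $L^2$-inequality to $\widetilde N^{\rho_n}$ and let $n\to\infty$ by monotone convergence. $\square$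

## 9. Comparison with non-predictable coefficients

**Lemma 3.** Let $X$ be UMD, let $\mathcal G_1^-\subset\mathcal G_1\subset\mathcal G_2^-\subset\dots\subset\mathcal G_m^-\subset\mathcal G_m$ be $\sigma$-algebras, $\mathbb E_j^-=\mathbb E(\cdot|\mathcal G_j^-)$. Let $y_j,z_j\in L^2(\mathcal G_j;X)$ with $y_j(\omega)=a_j(\omega)z_j(\omega)$, $a_j(\omega)\in[-1,1]$, for a.e. $\omega$ (no measurability of $a_j$ is needed). Suppose $z_j-\mathbb E_j^-z_j=\mathbb E(\zeta|\mathcal G_j)-\mathbb E(\zeta|\mathcal G_j^-)$ for all $j$, where $\zeta\in L^2(\Omega;X)$ and $\mathbb E\zeta=0$. Then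
$$\Bigl\|\sum_j(y_j-\mathbb E_j^-y_j)\Bigr\|_{L^2(X)}\le B\Bigl(\beta\|\zeta\|_{L^2(X)}+\Bigl\|\sum_j\|\mathbb E_j^-z_j\|\Bigr\|_{L^2}\Bigr),\qquad B=\tfrac{\beta(3+\beta)}2.$$

In the example of Section 5 ($m=1$, $\beta=1$, $B=2$, $\zeta=z-\mathbb Ez$) this reads $\sqrt{1-p}\le2\bigl(\sqrt{p(1-p)}+(1-p)\bigr)$, which is true for $p<\frac12$ since $2(1-p)\ge\sqrt{1-p}$ there. The second term on the right carries the estimate as $p\to0$.

*Proof.* Let $r_1,\dots,r_m$ be independent Rademacher variables on another space $\Omega_r$. Norms without index are in $L^2(\Omega\times\Omega_r;X)$.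

**Step 1: transforms with coefficients $0$.** We will need transforms that skip differences. A transform of a martingale difference sequence by coefficients in $\{-1,0,1\}$ is the average of two $\pm1$-transforms (replace each $0$ by $+1$ in one and $-1$ in the other), so its $L^2$-norm is at most $\beta$ times the original. For coefficients in $\{0,1\}$ it is the average of the identity and a $\pm1$-transform, and the constant is $\frac{1+\beta}2$.

**Step 2: insert random signs.** The aim is to make the coefficients accessible pointwise. Let $u_j=y_j-\mathbb E_j^-y_j$. It is $\mathcal G_j$-measurable with $\mathbb E_j^-u_j=0$, and $\mathcal G_{j-1}\subset\mathcal G_j^-$, so $(u_j)$ is a martingale difference sequence. For signs $\varepsilon_j$, $\sum u_j=\sum\varepsilon_j(\varepsilon_ju_j)$, so $\|\sum u_j\|\le\beta\|\sum\varepsilon_ju_j\|$. Averaging the squares over all sign choices, $\|\sum u_j\|\le\beta\|\sum r_ju_j\|$.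

**Step 3: remove the conditional expectations (Bourgain's Stein inequality).** Put $F=\sum_jr_jy_j$ and
$$\mathcal H_k'=\mathcal G_k^-\otimes\sigma(r_1,\dots,r_{k-1})\subset\mathcal H_k=\mathcal G_k^-\otimes\sigma(r_1,\dots,r_k)\subset\mathcal H_{k+1}'.$$
Since $r_j$ with $j>k$ is centred and independent of $\mathcal H_k$, we have $\mathbb E(F|\mathcal H_k)=\sum_{j\le k}r_j\mathbb E_k^-y_j$. Similarly $\mathbb E(F|\mathcal H_k')=\sum_{j<k}r_j\mathbb E_k^-y_j$. Therefore $r_k\mathbb E_k^-y_k=\mathbb E(F|\mathcal H_k)-\mathbb E(F|\mathcal H_k')$. So $\sum_kr_k\mathbb E_k^-y_k$ is a $\{0,1\}$-transform of the martingale generated by $F$ along $\mathcal H_1'\subset\mathcal H_1\subset\mathcal H_2'\subset\cdots$ (and $\mathbb EF=0$). By Step 1, $\|\sum r_k\mathbb E_k^-y_k\|\le\frac{1+\beta}2\|\sum r_ky_k\|$. With Step 2 and the triangle inequality,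
$$\Bigl\|\sum u_j\Bigr\|\le\beta\Bigl(1+\frac{1+\beta}2\Bigr)\Bigl\|\sum r_jy_j\Bigr\|=B\Bigl\|\sum r_jy_j\Bigr\|.$$

**Step 4: remove the coefficients.** For fixed $\omega$ the function $(b_j)\mapsto\mathbb E_r\|\sum r_jb_jz_j(\omega)\|^2$ is convex on $[-1,1]^m$, so it is largest at a vertex, and by symmetry of the $r_j$ all vertices give the value at $(1,\dots,1)$. (This is Kahane's contraction principle.) With $b_j=a_j(\omega)$ and integration over $\omega$, $\|\sum r_jy_j\|\le\|\sum r_jz_j\|$.

**Step 5: return to $\zeta$.** We reinsert the conditional expectations of the $z_j$. The triangle inequality gives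
$$\Bigl\|\sum r_jz_j\Bigr\|\le\Bigl\|\sum r_j(z_j-\mathbb E_j^-z_j)\Bigr\|+\Bigl\|\sum\|\mathbb E_j^-z_j\|\Bigr\|_{L^2}.$$
For each fixed sign choice the first sum is a $\{-1,0,1\}$-transform of the martingale generated by $\zeta$ along $\mathcal G_1^-\subset\mathcal G_1\subset\dots\subset\mathcal G_m$ (recall $\mathbb E\zeta=0$), so its norm is at most $\beta\|\zeta\|_{L^2(X)}$ by Step 1. $\square$

## 10. The stopping level and the size of the overshoot

We now start the proof of Theorem A. Let $K=\mathbb E\|M_\infty\|$ and fix $\lambda>0$. By Doob, $s\,\mathbb P(M^*_\infty>s)\le K$. Letting $t\to\infty$ in (2.3), $s\,\mathbb P((M^i)^*_\infty>s)\le CK$ for $s>0$, $i\in\{c,q,a\}$. Let $\widetilde M=\widetilde M^c+\widetilde M^q+\widetilde M^a$ be the canonical decomposition, which exists by (b).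

For $i\in\{q,a\}$ put
$$\tau=\tau^i=\inf\{t\ge0:\|M_t\|>\lambda\text{ or }\|M^i_t\|>\lambda\},\quad\xi=\Delta M^i_\tau1_{\{0<\tau<\infty\}},\quad\tilde\xi=\Delta\widetilde M^i_\tau1_{\{0<\tau<\infty\}},$$
$$J_t=\xi1_{\{\tau\le t\}},\qquad\widetilde J_t=\tilde\xi1_{\{\tau\le t\}},\qquad V_t=\|\xi\|1_{\{\tau\le t\}}.$$
These processes are adapted and null at $0$, and
$$\mathbb P(\tau<\infty)\le\mathbb P(M^*_\infty>\lambda)+\mathbb P((M^i)^*_\infty>\lambda)\le(1+C)K/\lambda.\tag{10.1}$$
Why does $\tau$ watch $M$ as well as $M^i$? Because the overshoot of $M^i$ is a jump of $M$ (Lemma 1.3), and the jump of $M$ at $\tau$ is controlled if $M$ was bounded before $\tau$. By Lemma 1, $\|\tilde\xi\|\le\|\xi\|\le\|\Delta M_\tau\|1_{\{0<\tau<\infty\}}$. On $\{0<\tau<\infty\}$ we have $\|M_{\tau-}\|\le\lambda$, and $M_\tau=\mathbb E(M_\infty|\mathcal F_\tau)$ on $\{\tau<\infty\}$. Hence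
$$\kappa:=\mathbb E\|\xi\|\le\lambda\,\mathbb P(\tau<\infty)+\mathbb E\|M_\tau\|1_{\{\tau<\infty\}}\le(2+C)K.\tag{10.2}$$

## 11. The continuous part

This is the computation of Section 4 with Lemma 2 in place of the $L^2$-identity. Let $\tau=\inf\{t:\|M^c_t\|>\lambda\}$ and
$$N=1_{\{\|M_0\|\le\lambda\}}(M^c)^\tau,\qquad\widetilde N=1_{\{\|M_0\|\le\lambda\}}(\widetilde M^c)^\tau.$$
By continuity $\|N\|\le(M^c)^*_\infty\wedge\lambda$, so $N$ is a bounded martingale and $\mathbb E\|N_\infty\|^2\le2CK\lambda$ by (4.1). By Lemma 1.2, $\widetilde N\ll N$. By Lemma 2, $\mathbb E(\widetilde N^*_\infty)^2\le8c^2CK\lambda$. On $\{\tau=\infty\}$ we have $\|M_0\|=\|M^c_0\|\le\lambda$ and $\widetilde N=\widetilde M^c$. Hence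
$$\lambda\,\mathbb P((\widetilde M^c)^*_\infty>\lambda)\le\lambda\,\mathbb P(\tau<\infty)+8c^2CK\le(1+8c^2)CK.\tag{11.1}$$

## 12. The quasi-left continuous part

Here $i=q$ in the notation of Section 10.

**Step 1: the compensator of $V$ is continuous.** This is what keeps subordination alive. Let $\Lambda$ be the compensator of the integrable increasing process $V$, so $\mathbb E\Lambda_\infty=\kappa$. For predictable $T>0$, $\Delta V_T=\|\Delta M^q_T\|1_{\{\tau=T\}}=0$ a.s. on $\{T<\infty\}$, because $M^q$ is quasi-left continuous. Apply (F3) to the uniformly integrable martingale $V-\Lambda$; since $\Delta\Lambda_T1_{\{T<\infty\}}$ is $\mathcal F_{T-}$-measurable, $\Delta\Lambda_T=\mathbb E(\Delta V_T|\mathcal F_{T-})=0$ a.s. on $\{T<\infty\}$. The jumps of the predictable process $\Lambda$ are exhausted by predictable times, so $\Lambda$ is continuous.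

**Step 2: vector-valued compensators of $J$ and $\widetilde J$.** We build them as integrals against $\Lambda$, using the RNP. On the predictable $\sigma$-field of $\Omega\times(0,\infty)$ put $\mu(B)=\mathbb E[\xi1_B(\cdot,\tau)]$ and $\tilde\mu(B)=\mathbb E[\tilde\xi1_B(\cdot,\tau)]$ (the integrands are $0$ unless $0<\tau<\infty$). These are countably additive by dominated convergence, and
$$\|\mu(B)\|,\ \|\tilde\mu(B)\|\le\mathbb E\int1_B\,dV=\mathbb E\int1_B\,d\Lambda=:\nu(B),$$
where $\nu$ is a finite measure. By the RNP, $\mu=\varphi\,\nu$ and $\tilde\mu=\tilde\varphi\,\nu$ with strongly measurable predictable $\varphi,\tilde\varphi$ of norm at most $1$ $\nu$-a.e., and everywhere after modification on a predictable $\nu$-null set. Put $A=\int_0^\cdot\varphi\,d\Lambda$ and $\widetilde A=\int_0^\cdot\tilde\varphi\,d\Lambda$, pathwise Bochner integrals, well defined since $\Lambda_\infty<\infty$ a.s. They are continuous, adapted (approximate $\varphi,\tilde\varphi$ by bounded simple predictable functions), of finite variation,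 and $\|A_t\|,\|\widetilde A_t\|\le\Lambda_t$. For $B=F\times(s,t]$ with $F\in\mathcal F_s$, the identity $\mu(B)=\int_B\varphi\,d\nu$ reads $\mathbb E[1_F(J_t-J_s)]=\mathbb E[1_F(A_t-A_s)]$; likewise with tildes. So $J-A$ and $\widetilde J-\widetilde A$ are martingales of integrable variation.

**Step 3: subordination of the truncated processes.** Put
$$N=(M^q)^\tau-J+A,\qquad\widetilde N=(\widetilde M^q)^\tau-\widetilde J+\widetilde A.$$
By (F1) these are p.d. local martingales null at $0$. As $A,\widetilde A$ are continuous, $\Delta N=\Delta M^q1_{[0,\tau)}$ and $\Delta\widetilde N=\Delta\widetilde M^q1_{[0,\tau)}$. By (F1) the quadratic variation of each $\langle N,x^*\rangle$, $\langle\widetilde N,x^*\rangle$ is the sum of squared jumps, so Lemma 1.3 gives $\widetilde N\ll N$.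

**Step 4: the $L^2$-estimate.** We stop once more to bound $A$. Let $\sigma=\inf\{t:\Lambda_t>\lambda\}$. Then $\mathbb P(\sigma<\infty)\le\kappa/\lambda$, and $\Lambda_{t\wedge\sigma}\le\Lambda_\infty\wedge\lambda$ by continuity. For $t<\tau$, $N_t=M^q_t+A_t$; for $t\ge\tau>0$, $N_t=M^q_{\tau-}+A_t$; if $\tau=0$, $N=A$. Hence
$$\|N^\sigma_t\|\le((M^q)^*_\infty\wedge\lambda)+(\Lambda_\infty\wedge\lambda).$$
So $N^\sigma$ is a bounded martingale, and by (4.1) $\mathbb E\|N^\sigma_\infty\|^2\le2(2CK\lambda+\kappa\lambda)=(4CK+2\kappa)\lambda$. Since $\widetilde N^\sigma\ll N^\sigma$, Lemma 2 gives $\mathbb E((\widetilde N^\sigma)^*_\infty)^2\le4c^2(4CK+2\kappa)\lambda$.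

**Step 5: back to $\widetilde M^q$.** On $\{\tau=\sigma=\infty\}$ nothing has been stopped or cut out: $\widetilde M^q=\widetilde N^\sigma-\widetilde A$ and $\|\widetilde A\|\le\lambda$. Therefore, by (10.1), (10.2) and Chebyshev,
$$\lambda\,\mathbb P((\widetilde M^q)^*_\infty>2\lambda)\le(1+C)K+\kappa+4c^2(4CK+2\kappa)\le[3+2C+8c^2(3C+2)]K.\tag{12.1}$$

## 13. The accessible part

Here $i=a$ in the notation of Section 10. Let $T_k$ be as in Lemma 1.3, $d_k=\Delta M^a_{T_k}1_{\{T_k<\infty\}}$, $\tilde d_k=\Delta\widetilde M^a_{T_k}1_{\{T_k<\infty\}}$. A jump of $M^a$ at $\tau$ happens at one of the $T_k$, so $J_t=\sum_kd_k1_{\{\tau=T_k\}}1_{\{T_k\le t\}}$, similarly for $\widetilde J$, and $\sum_k\mathbb E\|d_k\|1_{\{\tau=T_k<\infty\}}=\kappa<\infty$.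

**Step 1: explicit compensators.** At predictable times a compensator is a sum of conditional expectations. Put
$$w_k=\mathbb E(d_k1_{\{\tau=T_k\}}|\mathcal F_{T_k-}),\quad\tilde w_k=\mathbb E(\tilde d_k1_{\{\tau=T_k\}}|\mathcal F_{T_k-}),\quad\ell_k=\mathbb E(\|d_k\|1_{\{\tau=T_k\}}|\mathcal F_{T_k-}),$$
$$A_t=\sum_kw_k1_{\{T_k\le t\}},\qquad\widetilde A_t=\sum_k\tilde w_k1_{\{T_k\le t\}},\qquad\Lambda_t=\sum_k\ell_k1_{\{T_k\le t\}}.$$
Then $\|w_k\|,\|\tilde w_k\|\le\ell_k$ and $\mathbb E\sum_k\ell_k\le\kappa$, so the series converge absolutely, uniformly in $t$, a.s., and $\mathbb E\Lambda_\infty\le\kappa$. After redefining them as $0$ on the null set $\{\sum_k\ell_k=\infty\}\in\mathcal F_0$, the three processes are predictable by (F4), càdlàg, null at $0$ and of integrable variation. The variations of $A,\widetilde A$ on $[0,t]$ are at most $\Lambda_t$, and $\|\Delta A\|,\|\Delta\widetilde A\|\le\Delta\Lambda$ because the graphs $[T_k]$ are disjoint. The variable $h=d_k1_{\{\tau=T_k\}}-w_k$ is $\mathcal F_{T_k}$-measurable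 with $\mathbb E(h1_{\{T_k<\infty\}}|\mathcal F_{T_k-})=0$, so $h1_{\{T_k\le t\}}$ is a martingale by (F3). Summing over $k$ with absolute convergence in $L^1$, $J-A$ is a martingale of integrable variation; likewise $\widetilde J-\widetilde A$. Put
$$N=(M^a)^\tau-J+A,\qquad\widetilde N=(\widetilde M^a)^\tau-\widetilde J+\widetilde A.$$
These are p.d. local martingales null at $0$ with jumps only on $\bigcup_k[T_k]$, and
$$\Delta N=\Delta M^a1_{[0,\tau)}+\Delta A,\qquad\Delta\widetilde N=\Delta\widetilde M^a1_{[0,\tau)}+\Delta\widetilde A.$$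
By the example of Section 5, $\widetilde N\ll N$ may fail; Lemma 3 takes the place of (2.2).

**Step 2: stopping so that everything is bounded.** Since $\Lambda$ can jump over $\lambda$, we must stop strictly before it does. Let $\sigma=\inf\{t:\Lambda_t\ge\lambda\}$. As $\Lambda$ is increasing, right-continuous, predictable and $\Lambda_0=0$, we have $\sigma>0$, and the predictable set $\{\Lambda\ge\lambda\}$ contains the graph of its debut $\sigma$; so $\sigma$ is predictable by (F5). Let $\sigma_n\uparrow\sigma$ be finite stopping times with $\sigma_n<\sigma$ a.s.; then $\Lambda_{\sigma_n}<\lambda$ a.s. For $l>0$ let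
$$\rho_{n,l}=\inf\{t:\|\widetilde N_{t\wedge\sigma_n}\|>l\},\qquad S=\sigma_n\wedge\rho_{n,l}.$$
On $[0,\tau)$, $\|\Delta\widetilde M^a\|\le\|\Delta M^a\|\le2\lambda$, because $\|M^a\|\le\lambda$ there. On $[0,S]$, $\|\Delta\widetilde A\|\le\Delta\Lambda\le\lambda$. So $\|\widetilde N^S\|\le l+3\lambda$ and $\widetilde N^S$ is a bounded martingale. As in Section 12 ($N_t=M^a_t+A_t$ for $t<\tau$, $N_t=M^a_{\tau-}+A_t$ for $t\ge\tau>0$, $N=A$ if $\tau=0$),
$$\|N^S_t\|\le((M^a)^*_\infty\wedge\lambda)+\Lambda_S,\qquad\Lambda_S\le\Lambda_\infty\wedge\lambda.$$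
So $N^S$ is a bounded martingale with $N^S_0=0$, and by (4.1)
$$\|N^S_\infty\|_{L^2(X)}\le\sqrt{2CK\lambda}+\sqrt{\kappa\lambda},\qquad\|\Lambda_S\|_{L^2}\le\sqrt{\kappa\lambda}.\tag{13.1}$$

**Step 3: ordering finitely many jump times.** Lemma 3 needs an increasing chain of $\sigma$-algebras, but the $T_k$ are not ordered. Fix $m$ and let $R_1\le\dots\le R_m$ be the increasing rearrangement of $T_1,\dots,T_m$. Since
$$[R_j,\infty)=\{(\omega,t):\#\{k\le m:T_k(\omega)\le t\}\ge j\}$$
is a finite union of finite intersections of the predictable sets $[T_k,\infty)$, the $R_j$ are predictable. Moreover $R_j\le R_{j+1}$, with $R_j<R_{j+1}$ on $\{R_j<\infty\}$, because the graphs of the $T_k$ are disjoint. By (F4), $\mathcal G_j^-:=\mathcal F_{R_j-}$ and $\mathcal G_j:=\mathcal F_{R_j}$ satisfy $\mathcal G_1^-\subset\mathcal G_1\subset\mathcal G_2^-\subset\cdots$.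

**Step 4: the hypotheses of Lemma 3.** We identify the jumps of $N^S,\widetilde N^S$ as centred versions of $z_j,y_j$. Put, with value $0$ where $R_j=\infty$,
$$z_j=\Delta M^a_{R_j}1_{\{R_j<\tau,\,R_j\le S\}},\qquad y_j=\Delta\widetilde M^a_{R_j}1_{\{R_j<\tau,\,R_j\le S\}}.$$
These are bounded by $2\lambda$, $\mathcal G_j$-measurable, and $y_j=a_{R_j}z_j$ with $|a_{R_j}|\le1$ by Lemma 1. On $\{R_j<\infty\}$,
$$\Delta N^S_{R_j}=z_j+\Delta A_{R_j}1_{\{R_j\le S\}},\qquad\Delta\widetilde N^S_{R_j}=y_j+\Delta\widetilde A_{R_j}1_{\{R_j\le S\}}.$$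
The last terms are bounded by $\lambda$. Set to $0$ on $\{R_j=\infty\}$, they are $\mathcal G_j^-$-measurable by (F4): $\Delta A,\Delta\widetilde A$ are predictable, and $\{R_j\le S\}$ is the complement of $\{S<R_j\}\in\mathcal F_{R_j-}$. Since $N^S,\widetilde N^S$ are bounded martingales, (F3) gives
$$\mathbb E_j^-\bigl[\Delta N^S_{R_j}1_{\{R_j<\infty\}}\bigr]=0=\mathbb E_j^-\bigl[\Delta\widetilde N^S_{R_j}1_{\{R_j<\infty\}}\bigr].$$
So $\mathbb E_j^-z_j=-\Delta A_{R_j}1_{\{R_j\le S,\,R_j<\infty\}}$, $\mathbb E_j^-y_j=-\Delta\widetilde A_{R_j}1_{\{R_j\le S,\,R_j<\infty\}}$, and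
$$\Delta N^S_{R_j}1_{\{R_j<\infty\}}=z_j-\mathbb E_j^-z_j,\qquad\Delta\widetilde N^S_{R_j}1_{\{R_j<\infty\}}=y_j-\mathbb E_j^-y_j.\tag{13.2}$$
Also $\sum_j\|\mathbb E_j^-z_j\|\le\Lambda_S$. Finally let $\zeta=N^S_\infty$, so $\mathbb E\zeta=0$. By optional stopping $\mathbb E(\zeta|\mathcal G_j)=N^S_{R_j}$, and by (F3) $\mathbb E(\zeta|\mathcal G_j^-)=N^S_{R_j-}$, both equal to $\zeta$ on $\{R_j=\infty\}$. So $\Delta N^S_{R_j}1_{\{R_j<\infty\}}=\mathbb E(\zeta|\mathcal G_j)-\mathbb E(\zeta|\mathcal G_j^-)$.

**Step 5: the bound for finitely many jumps.** Lemma 3 with (13.1) and (13.2) yields, uniformly in $m$,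
$$\Bigl\|\sum_{k\le m}\Delta\widetilde N^S_{T_k}1_{\{T_k<\infty\}}\Bigr\|_{L^2(X)}\le B\Bigl(\beta\bigl(\sqrt{2CK\lambda}+\sqrt{\kappa\lambda}\bigr)+\sqrt{\kappa\lambda}\Bigr)=:Q.\tag{13.3}$$

**Step 6: passage $m\to\infty$.** The jumps of $\widetilde N^S$ need not be summable in norm, so we pass to the limit weakly. Fix $x^*$ and let $n=\langle\widetilde N^S,x^*\rangle$. This is a bounded p.d. martingale, null at $0$, with jumps only on $\bigcup_k[T_k]$; by (F1), $\mathbb E\sum_k|\Delta n_{T_k}|^21_{\{T_k<\infty\}}=\mathbb En_\infty^2<\infty$. By (F3), $n^m_t=\sum_{k\le m}\Delta n_{T_k}1_{\{T_k\le t\}}$ is a bounded martingale; being of finite variation, it is p.d. Thus $n-n^m$ is a bounded p.d. martingale null at $0$, and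
$$\mathbb E|n_\infty-n^m_\infty|^2=\mathbb E\sum_{k>m}|\Delta n_{T_k}|^21_{\{T_k<\infty\}}\to0.$$
So for every simple $g=\sum_i1_{F_i}x_i^*$ in $L^2(\Omega;X^*)$,
$$|\mathbb E\langle\widetilde N^S_\infty,g\rangle|=\lim_m\Bigl|\mathbb E\Bigl\langle\sum_{k\le m}\Delta\widetilde N^S_{T_k}1_{\{T_k<\infty\}},g\Bigr\rangle\Bigr|\le Q\|g\|_{L^2(X^*)}.$$
Simple $g$ are norming for $L^2(\Omega;X)$: a nonzero simple $f=\sum1_{E_i}x_i$ with disjoint $E_i$ is normed by $g=\|f\|_{L^2(X)}^{-1}\sum1_{E_i}\|x_i\|x_i^*$, where $\|x_i^*\|=1$ and $\langle x_i,x_i^*\rangle=\|x_i\|$, and simple $f$ are dense. Hence $\|\widetilde N^S_\infty\|_{L^2(X)}\le Q$, and by Doob $\mathbb E((\widetilde N^S)^*_\infty)^2\le4Q^2$.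

**Step 7: removing the auxiliary stopping.** Let $l\to\infty$. Since $\sigma_n$ is finite, the path of $\widetilde N^{\sigma_n}$ is bounded, so $S=\sigma_n$ for large $l$. Then let $n\to\infty$. By monotone convergence $\mathbb E\sup_{t<\sigma}\|\widetilde N_t\|^2\le4Q^2$.

**Step 8: back to $\widetilde M^a$.** On $\{\tau=\sigma=\infty\}$, $\widetilde M^a=\widetilde N-\widetilde A$ and $\|\widetilde A\|\le\Lambda_\infty\le\lambda$. Also $\mathbb P(\sigma<\infty)\le\mathbb P(\Lambda_\infty\ge\lambda)\le\kappa/\lambda$. Since $\beta\ge1$ and $\kappa\le(2+C)K$, we have $Q\le B\beta(\sqrt{2C}+2\sqrt{2+C})\sqrt{K\lambda}$, and with $(x+y)^2\le2x^2+2y^2$ and $4B^2=\beta^2(3+\beta)^2$,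
$$4Q^2\le4B^2\beta^2\bigl(\sqrt{2C}+2\sqrt{2+C}\bigr)^2K\lambda\le\beta^4(3+\beta)^2(12C+16)K\lambda.$$
Hence, by (10.1), (10.2) and Chebyshev,
$$\lambda\,\mathbb P((\widetilde M^a)^*_\infty>2\lambda)\le(1+C)K+\kappa+\frac{4Q^2}\lambda\le\bigl[3+2C+\beta^4(3+\beta)^2(12C+16)\bigr]K.\tag{13.4}$$

## 14. Adding the three parts

If $\widetilde M^*_\infty>5\lambda$, then $(\widetilde M^c)^*_\infty>\lambda$ or $(\widetilde M^q)^*_\infty>2\lambda$ or $(\widetilde M^a)^*_\infty>2\lambda$. Adding (11.1), (12.1), (13.4), the constant is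
$$(1+8c^2)C+2(3+2C)+8c^2(3C+2)+\beta^4(3+\beta)^2(12C+16)=6+5C+16c^2(2C+1)+\beta^4(3+\beta)^2(12C+16)=D_X.$$
It depends only on $X$. Replacing $\lambda$ by $\lambda/5$ gives the second form, and (11.1), (12.1), (13.4) are the separate estimates for $\widetilde M^c,\widetilde M^q,\widetilde M^a$. This proves Theorem A. $\blacksquare$

## 15. From the weak estimate back to UMD

The implication (i)$\Rightarrow$(ii) of Theorem B is Theorem A.

**(ii)$\Rightarrow$(iii): embedding discrete time.** For a discrete martingale $f_n=\sum_{k\le n}d_k$, $0\le n\le N$, $f_0=0$, with filtration $(\mathcal G_n)$, and $g_n=\sum_{k\le n}\varepsilon_kd_k$, set $\mathcal F_t=\mathcal G_{\lfloor t\rfloor\wedge N}$ (completed; right-continuous since piecewise constant), $M_t=f_{\lfloor t\rfloor\wedge N}$, $\widetilde M_t=g_{\lfloor t\rfloor\wedge N}$. Then $[\langle\widetilde M,x^*\rangle]=[\langle M,x^*\rangle]$ and $M_0=\widetilde M_0=0$, so $\widetilde M\ll M$. Since $M$ is closed by $f_N$, (iii) follows with the same $W$.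

**(iii)$\Rightarrow$(i).** The plan is to turn the weak estimate into an $L^2$-estimate by a good-$\lambda$ inequality.

**Step 1: notation and stopping times.** We want to start the transform when $g$ passes $\lambda$ and stop it when $g$ passes $2\lambda$ or $f$ becomes large. Let $f=\sum_{n\le N}d_n$ be Paley–Walsh, $d_n=r_nv_n(r_1,\dots,r_{n-1})$, $\mathcal G_n=\sigma(r_1,\dots,r_n)$. Note that $\|d_n\|$ is $\mathcal G_{n-1}$-measurable. Let $g_n=\sum_{k\le n}\varepsilon_kd_k$, $f^*=\max_n\|f_n\|$, $g^*=\max_n\|g_n\|$, $\lambda>0$, $0<\delta<\frac12$, and with $d_{N+1}=0$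
$$\mu=\inf\{n:\|g_n\|>\lambda\},\quad\nu=\inf\{n:\|g_n\|>2\lambda\},\quad\sigma=\inf\{n\ge0:\|f_n\|>\delta\lambda\text{ or }\|d_{n+1}\|>2\delta\lambda\}.$$
The sets $\{\mu<n\}=\{\mu\le n-1\}$, $\{n\le\nu\}$ and $\{n\le\sigma\}$ are in $\mathcal G_{n-1}$ (for $\sigma$ because $\|d_n\|$ is $\mathcal G_{n-1}$-measurable). So $h=\sum_n1_{\{\mu<n\le\nu\wedge\sigma\}}d_n$ is again a Paley–Walsh martingale, with transform $H=\sum_n1_{\{\mu<n\le\nu\wedge\sigma\}}\varepsilon_nd_n$.

**Step 2: $h$ is small.** For $1\le n\le\sigma$ we have $n-1<\sigma$, so $\|f_n\|\le\|f_{n-1}\|+\|d_n\|\le3\delta\lambda$. On $\{\mu<\sigma\}$, $\|f_\mu\|\le\delta\lambda$. If $\mu<\nu\wedge\sigma$, the terminal value of $h$ is $f_{\nu\wedge\sigma\wedge N}-f_\mu$; otherwise it is $0$. Hence $\|h\|\le4\delta\lambda1_{\{\mu<\infty\}}$.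

**Step 3: $H$ is large where $g$ is large and $f$ is small.** On $\{g^*>2\lambda,f^*\le\delta\lambda\}$ all $\|d_n\|\le2\delta\lambda$, so $\sigma=\infty$; also $\nu<\infty$, $\mu\ge1$, and $\|g_\mu\|\le\|g_{\mu-1}\|+\|d_\mu\|\le\lambda+2\delta\lambda<2\lambda$. So $\mu<\nu$ and $\|H\|=\|g_\nu-g_\mu\|>(1-2\delta)\lambda$. By (iii),
$$\mathbb P(g^*>2\lambda,f^*\le\delta\lambda)\le\frac{W\,\mathbb E\|h\|}{(1-2\delta)\lambda}\le\alpha\,\mathbb P(g^*>\lambda),\qquad\alpha=\frac{4W\delta}{1-2\delta}.$$

**Step 4: choice of $\delta$ and integration.** First, $W\ge1$: apply (iii) to $f=g=r_1x$ with $x\ne0$ and let $\lambda\uparrow\|x\|$. Take $\delta=\frac1{64W}$; then $1-2\delta\ge\frac12$ and $\alpha\le8W\delta=\frac18$. Hence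
$$\mathbb P(g^*>2\lambda)\le\tfrac18\mathbb P(g^*>\lambda)+\mathbb P(f^*>\delta\lambda).$$
Multiply by $2\lambda$ and integrate over $\lambda\in(0,\infty)$: $\frac14\mathbb E(g^*)^2\le\frac18\mathbb E(g^*)^2+\delta^{-2}\mathbb E(f^*)^2$. All terms are finite since $f,g$ take finitely many values. So with Doob $\mathbb E\|g_N\|^2\le8\cdot64^2W^2\cdot4\,\mathbb E\|f_N\|^2$, i.e.
$$\|g_N\|_{L^2(X)}\le64\sqrt{32}\,W\|f_N\|_{L^2(X)}\le363\,W\|f_N\|_{L^2(X)}.$$

**Step 5: from Paley–Walsh to all martingales.** We quote a theorem of Maurey and Burkholder (see Hytönen–van Neerven–Veraar–Weis, *Analysis in Banach Spaces I*, Section 4.2). For $1<p<\infty$ and a constant $\gamma$: if $\|\sum_{n\le N}\varepsilon_nd_n\|_{L^p(X)}\le\gamma\|\sum_{n\le N}d_n\|_{L^p(X)}$ for all finite Paley–Walsh martingale difference sequences and all signs, then the same inequality with the same $\gamma$ holds for all $X$-valued $L^p$-martingale difference sequences. A first difference $d_1$ that is not centred is covered too: multiply all $d_n$ by one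 independent Rademacher variable, adjoined to the first $\sigma$-algebra; this changes no norm. With $p=2$, $X$ is UMD and $\beta_{2,X}\le363\,W$. This proves the equivalences and the bound on $\beta_{2,X}$ in Theorem B.

## 16. Non-closed martingales, local martingales, and moments of order $p<1$

Let $X$ be UMD and $\widetilde M\ll M$.

**Martingales.** We apply Theorem A up to time $t$. The stopped process $M^t$ is closed by $M_t$ and $\widetilde M^t\ll M^t$, so $\lambda\,\mathbb P(\widetilde M^*_t>\lambda)\le5D_X\mathbb E\|M_t\|$. Let $t\to\infty$.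

**Local martingales.** We apply Theorem A up to $\tau_n$. If $M^{\tau_n}$ is closed, with terminal value denoted $M_{\tau_n}$, then $\widetilde M^{\tau_n}\ll M^{\tau_n}$ gives $\lambda\,\mathbb P(\widetilde M^*_{\tau_n}>\lambda)\le5D_X\mathbb E\|M_{\tau_n}\|$. Since $\tau_n\uparrow\infty$, $\widetilde M^*_{\tau_n}\uparrow\widetilde M^*_\infty$, so $1_{\{\widetilde M^*_\infty>\lambda\}}=\lim_n1_{\{\widetilde M^*_{\tau_n}>\lambda\}}$, and $n\to\infty$ gives the claim.

**Moments.** We integrate the tail bound. Let $0<p<1$, $M$ closed, $K=\mathbb E\|M_\infty\|$, $b=5D_XK$. If $K=0$, Theorem A gives $\widetilde M=0$. If $b>0$,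
$$\mathbb E(\widetilde M^*_\infty)^p\le\int_0^\infty ps^{p-1}\min(1,b/s)\,ds=b^p+pb\,\frac{b^{p-1}}{1-p}=\frac{b^p}{1-p}.$$
This completes the proof of Theorem B. $\blacksquare$

## 17. Complex scalars

Suppose $X$ is complex, put $[m]=[\mathrm{Re}\,m]+[\mathrm{Im}\,m]$, and take (a), (b) in the complex setting. The proof of Theorem A is unchanged except in one place. In Lemma 1 the coefficients $a_t$ are complex with $|a_t|\le1$, so in Step 4 of Lemma 3 one splits $a_j$ into real and imaginary parts, each in $[-1,1]$, and the contraction principle costs a factor at most $2$. Thus $B$ is replaced by $2B$, and the last summand $\beta^4(3+\beta)^2(12C+16)$ of $D_X$ is multiplied by $4$.
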